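# Rotational symmetry of elliptic Weingarten spheres in $\mathbb E^3(\kappa,\tau)$

## 1. Constant mean curvature caps in $\mathbb H^2\times\mathbb R$

Take $\mathbb H^2\times\mathbb R$ with the metric $dr^2+\sinh^2 r\,d\varphi^2+dz^2$. Look for a rotational surface $z=z(r)$, smooth across the axis $r=0$, whose mean curvature with respect to the upward normal $N$ is a constant $h>0$. Second fundamental forms are $II(X,Y)=\langle\bar\nabla_XY,N\rangle$ throughout.

Let $p=z'(r)\ge 0$, let $\alpha$ be the angle between $N$ and $\partial_z$, and put $y=\sin\alpha=p/\sqrt{1+p^2}$. The planes $\varphi=\mathrm{const}$ are flat and totally geodesic, so the principal curvature along the profile is $d\alpha/d(\text{arc length})=\alpha'\cos\alpha=y'$. A unit field $E$ along the circles has $\bar\nabla_EE=-\coth r\,\partial_r$, so the other principal curvature is $y\coth r$. Hence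
$$2h=y'+y\coth r=\frac{(y\sinh r)'}{\sinh r},\qquad y\sinh r=2h(\cosh r-1),\qquad y=2h\tanh\frac r2 .$$

If $2h>1$, then $y$ reaches $1$ at a finite radius $r_*$, with $y'(r_*)>0$. In arc length the profile solves $\dot r=\cos\alpha$, $\dot\alpha=h\,\mathrm{sech}^2(r/2)$, a smooth system symmetric about $\alpha=\pi/2$. So the profile passes through its vertical tangent and returns to the axis as its own mirror image: the surface is a sphere. If $2h\le1$, then $y<1$ for all $r$, and the surface is a graph over all of $\mathbb H^2$.

Two features will matter. First, $\alpha$ is strictly increasing along the profile. Second, write $a$ for the profile curvature and $d$ for the other one: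
$$a=h\,\mathrm{sech}^2\tfrac r2=h-h\tanh^2\tfrac r2,\qquad d=h+h\tanh^2\tfrac r2. \tag{1.1}$$
So the surface is umbilic only at its poles, and the larger curvature is along the circles.

Now suppose somebody hands you an immersed sphere with constant mean curvature $h$, with no symmetry assumed. Must it be this one? And what if "constant mean curvature" is replaced by another elliptic equation between the principal curvatures, and $\mathbb H^2\times\mathbb R$ by another homogeneous space with rotations? For constant mean curvature the answer is yes: every such sphere in the spaces below is rotational (Abresch–Rosenberg). In $\mathbb R^3,\mathbb S^3,\mathbb H^3$ every compact elliptic Weingarten surface of genus zero is a round sphere (Hopf, Chern, Hartman–Wintner). The general question is Problem (P) of Jose A. Galvez and Pablo Mira, "Rotational symmetry of Weingarten spheres in homogeneous three-manifolds", arXiv:1807.09654 (2018). These notes prove that the answer is yes.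

## 2. Homogeneous spaces, elliptic relations and the theorem

**The spaces.** $M=\mathbb E^3(\kappa,\tau)$ is a simply connected Riemannian homogeneous three-manifold whose isometry group has dimension $4$. It is a Riemannian fibration over a simply connected surface of constant curvature $\kappa$, with bundle curvature $\tau$ and $\kappa-4\tau^2\ne0$. The unit vertical field $\xi$ is Killing and
$$\bar\nabla_X\xi=\tau\,X\times\xi .$$
Examples: $\mathbb H^2\times\mathbb R$ and $\mathbb S^2\times\mathbb R$ ($\tau=0$), the Heisenberg group ($\kappa=0$, $\tau\neq0$), and Berger metrics on $\mathbb S^3$ ($\kappa>0$, $\tau\ne0$).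

**The group.** Let $G$ be the identity component of the isometry group. It preserves $\xi$ and the orientation and is transitive. As $M$ is simply connected and $\dim G=4$, the stabilizer of a point is compact, connected and one-dimensional: it is the circle of rotations about the fiber through that point. It acts on the horizontal plane as the full rotation group. For $(p,N)$ in the unit tangent bundle $UM$ put $\nu=\langle N,\xi\rangle$. Then $G$ is transitive on each level $\{\nu=\mathrm{const}\}$ of $UM$. The stabilizer of $(p,N)$ is trivial if $|\nu|<1$ and is the circle of rotations if $|\nu|=1$.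

**Elliptic Weingarten surfaces.** Let $H=\frac{k_1+k_2}2$, $K_e=k_1k_2$ (with $k_1,k_2$ the principal curvatures), and $t=H^2-K_e=\frac14(k_1-k_2)^2\ge0$. A surface is an elliptic Weingarten surface if for a choice of unit normal $N$
$$H=\phi(H^2-K_e),\qquad \phi\in C^\infty([0,\infty)),\qquad 4t\,\phi'(t)^2<1\ \text{ for all }t\ge0 .\tag{2.1}$$
We fix that $N$, put $c=\phi(0)$, and extend $\phi$ smoothly to $\mathbb R$ in any way.

Three examples. Constant $\phi$ is constant mean curvature. The function $\phi(t)=\sqrt{t+K}$ with $K>0$ means $K_e=K$, and $4t\phi'^2=t/(t+K)<1$. The function $\phi(t)=\lambda-\sqrt{m^2+t}$ with $m>0$ gives $4t\phi'^2=t/(m^2+t)<1$ and says $(\lambda-k_1)(\lambda-k_2)=m^2$ with $\lambda-H>0$; it returns in Section 10.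

Try $K_e=K$ by hand. In $\mathbb H^2\times\mathbb R$ the curvatures of a rotational graph are $y'$ and $y\coth r$, so $(y^2)'=2K\tanh r$ and $y^2=2K\log\cosh r$. This reaches $1$ for every $K>0$, so these caps always close. In $\mathbb S^2\times\mathbb R$ one gets $y^2=-2K\log\cos r$, which reaches $1$ before $r=\pi/2$.

An immersed sphere is an immersed compact surface of genus zero. A rotational sphere is one invariant under the rotations about some fiber. Surfaces are connected and smooth.

**Theorem.** Let $\phi\in C^\infty([0,\infty))$ satisfy $4t\phi'(t)^2<1$. Every compact genus-zero surface $\Sigma$ immersed in $\mathbb E^3(\kappa,\tau)$, $\kappa-4\tau^2\neq0$, with $H=\phi(H^2-K_e)$, is a rotational sphere. More precisely, let $S$ be the rotational solution meeting an axis orthogonally (constructed in Section 6). If $S$ closes up to a sphere, $\Sigma$ is congruent to it. If $S$ does not close up, no such $\Sigma$ exists.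

Textbook facts used: Hopf's maximum principle; strong unique continuation for second order elliptic equations with smooth coefficients (Carleman; Aronszajn), which says that a solution vanishing to infinite order at a point vanishes near it; the unstable manifold theorem; and Poincaré–Hopf for line fields. The index of a line field at an isolated singularity is its total turning along a small circle divided by $2\pi$, a half-integer; on a closed surface the indices add up to $\chi$. For instance, the circles around a pole form a line field of index $+1$, and a sphere has two poles.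

## 3. Ellipticity as monotonicity on symmetric matrices

For a symmetric $2\times2$ matrix $A$ with eigenvalues $k_1,k_2$ and trace-free part $A^\circ$ put
$$F(A)=\tfrac12\operatorname{tr}A-\phi(t(A)),\qquad t(A)=\tfrac12|A^\circ|^2=\tfrac14(k_1-k_2)^2 .$$
The equation is $F(\mathcal W)=0$ for the shape operator $\mathcal W$. Since $dt_A(X)=\operatorname{tr}(A^\circ X)$, we have $dF_A(X)=\operatorname{tr}(PX)$ with $P=\frac12I-\phi'(t)A^\circ$. As $A^\circ$ has eigenvalues $\pm\sqrt t$, those of $P$ are $\frac12\mp\sqrt t\,\phi'(t)$, positive exactly by (2.1). So $dF_A(X)>0$ whenever $X\ge0$, $X\ne0$; in particular $dF_A(v\otimes v)>0$ for $v\neq0$. Integrating along the segment from $B$ to $A$: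
$$A\ge B,\ A\neq B\ \Longrightarrow\ F(A)>F(B).\tag{3.1}$$
Therefore
$$F(A)=F(B),\ A\ne B\ \Longrightarrow\ \det(A-B)<0\ \text{ and }\ (A-B)^\circ\neq0,\tag{3.2}$$
because $A-B$ is neither $\ge0$ nor $\le0$, so it is indefinite and not a multiple of $I$.

We also need the strictly increasing function
$$g(k)=F\begin{pmatrix}0&-\tau\\-\tau&k\end{pmatrix}.$$
On a solution the principal curvatures are $\phi(t)\pm\sqrt t$, so $t$ is bounded if and only if $II$ is.

**Two graphs.** Let two solutions be graphs $x_3=u(x)$, $x_3=v(x)$ over a small disk in coordinates with $\partial_3=N$ at the origin for both. In the basis $X_i=\partial_i+u_i\partial_3$,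
$$II_{ij}=\mu(x,u,Du)\,u_{ij}+\mathcal B_{ij}(x,u,Du),\qquad \mu=\langle\partial_3,N\rangle>0.\tag{3.3}$$
So the equation is $\Phi(x,u,Du,D^2u)=0$. Adding a matrix $X\ge0$, $X\ne0$ to $D^2u$ adds $\mu X\ge0$ to $II$, so $\Phi_{u_{ij}}$ is positive definite at every jet. Integrating $\frac{d}{d\theta}\Phi$ along the segment of jets from $v$ to $u$, the difference $h=u-v$ solves
$$a_{ij}h_{ij}+b_ih_i+c_0h=0\tag{3.4}$$
with smooth coefficients and $(a_{ij})$ positive definite. Hence, if two solutions touch at a point with the same normal and one lies on one side of the other, then $h$ has a sign and vanishes at an interior point, and Hopf's maximum principle (no sign of $c_0$ is needed when the extreme value is $0$) gives $h\equiv0$ near it.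

## 4. Subtracting an umbilic form, and the sphere on which this fails

In $\mathbb R^3$ here is what one does. Put $\sigma=II_\Sigma-c\langle\,,\rangle$. Since $F(cI)=0$, (3.2) says that $\sigma$ is indefinite wherever it is nonzero, so its positive eigendirections form a line field off the zeros. Through each $(p,N)$ passes a surface with second fundamental form $c\langle\,,\rangle$ at all its points: a round sphere, or a plane if $c=0$. Comparing $\Sigma$ with this surface by (3.4), one finds (as in Section 12 below) that the zeros of $\sigma$ are isolated with negative index unless $\sigma\equiv0$. The indices must add up to $2$, so $\sigma\equiv0$.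

Try the same $\sigma$ on the sphere of Section 1, where $c=h$. By (1.1), $\sigma=\mathrm{diag}(-h\tanh^2\frac r2,\ h\tanh^2\frac r2)$. It vanishes exactly at the two poles, and its positive line field is the field of circles: the index is $+1$ at each. So here the claim "zeros of $\sigma$ have negative index" is false. What is missing is the surface through $(p,N)$ whose second fundamental form is the subtracted form at all its points.

So we must subtract a form that is realized by surfaces. We seek a bilinear form $\mathcal C(p,N)$ on $N^\perp$, depending smoothly on $(p,N)$, such that through each $(p,N)$ passes a solution having $II=\mathcal C$ at all its points. The natural surfaces are the congruent copies of the rotational solution $S$. This needs three things: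

1. each angle occurs on $S$ along one orbit only, so that the copy through $(p,N)$ is unique (Section 7: $\alpha$ is strictly monotone);
2. $\mathcal C$ is smooth where $N=\pm\xi$ (Section 11);
3. all angles occur on $S$, that is, $S$ closes up.

The third can fail. If $S$ is noncompact with bounded curvature, horocylinders exclude every compact solution (Sections 8 and 9). If the curvature of $S$ blows up, $\mathcal C$ is undefined for $N$ near horizontal, and a further idea is needed (Section 14).

## 5. Rotational graphs

**Step 1: coordinates.** We need one system for all $\kappa,\tau$. Around an axis use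
$$ds^2=dr^2+s(r)^2d\varphi^2+(dz-\tau\ell(r)\,d\varphi)^2,\qquad s''=-\kappa s,\ s(0)=0,\ s'(0)=1,\quad \ell=2\int_0^rs,$$
for $0\le r<r_{\max}$, with $r_{\max}=\infty$ if $\kappa\le0$ and $\pi/\sqrt\kappa$ if $\kappa>0$. Put $\rho=\ell/s$. For $\kappa>0$, $s=\frac{\sin\sqrt\kappa r}{\sqrt\kappa}$, $\ell=\frac2\kappa(1-\cos\sqrt\kappa r)$ and $\rho=\frac2{\sqrt\kappa}\tan\frac{\sqrt\kappa r}2$; for $\kappa=0$, $\rho=r$; for $\kappa<0$, $\rho=\frac2{\sqrt{-\kappa}}\tanh\frac{\sqrt{-\kappa}r}2$. The half-angle formulas give in all cases
$$\rho'=1+\tfrac{\kappa\rho^2}4>0,\quad s=\frac\rho{1+\kappa\rho^2/4},\quad \mathrm{ct}:=\frac{s'}s=\frac1\rho-\frac{\kappa\rho}4 .\tag{5.1}$$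
With $q:=\tau\rho$ we have $sq=\tau\ell$, so $(sq)'/s=2\tau$. With $x_1+ix_2=\rho e^{i\varphi}$ the metric is $\frac{dx_1^2+dx_2^2}{(1+\kappa\rho^2/4)^2}+\big(dz-\tau\frac{x_1dx_2-x_2dx_1}{1+\kappa\rho^2/4}\big)^2$, smooth across the axis.

For $\kappa>0$ the coordinates cover the complement of the antipodal fiber. If also $\tau\ne0$, then $M$ is $\mathbb S^3\subset\mathbb C^2$ with the metric
$$\tfrac4\kappa\Big[\langle X,Y\rangle+\big(\tfrac{4\tau^2}\kappa-1\big)\langle X,V\rangle\langle Y,V\rangle\Big],\qquad V(z)=iz .\tag{5.2}$$
Check: write $z_1=\cos\chi\,e^{iu}$, $z_2=\sin\chi\,e^{i(u+\varphi)}$, $r=2\chi/\sqrt\kappa$. Then $\langle\cdot,V\rangle=du+\sin^2\chi\,d\varphi$, and (5.2) equals $dr^2+s^2d\varphi^2+\frac{16\tau^2}{\kappa^2}(du+\sin^2\chi\,d\varphi)^2$. As $\ell=\frac4\kappa\sin^2\chi$, this is our metric with $z=-\frac{4\tau}\kappa u$. So $z$ is periodic, $\xi$ is a multiple of $V$, the axis is $\{z_2=0\}$, and rotations are $(z_1,e^{i\theta}z_2)$.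

**Step 2: half-turns.** They will close up surfaces and treat downward normals. The map $\iota(r,\varphi,z)=(r,-\varphi,2z_0-z)$ changes the sign of $dz-\tau\ell d\varphi$, so it is an isometry, and it preserves the orientation. It extends to $M$: for $\kappa\le0$ it is $(x_1,x_2,z)\mapsto(x_1,-x_2,2z_0-z)$ on all of $M$; for $\tau=0$ it is a product of two reflections; on $\mathbb S^3$ it is $(e^{i\theta_1}\bar z_1,e^{i\theta_1}\bar z_2)$ for a suitable $\theta_1$. It satisfies $\iota_*\xi=-\xi$, preserves the axis, and conjugates each rotation to its inverse. We call any isometry with these properties a half-turn (preserving the axis).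

**Step 3: frame and connection.** To compute curvatures, take $E_1=\partial_r$, $E_2=(\partial_\varphi+\tau\ell\partial_z)/s$, $E_3=\xi=\partial_z$, orthonormal and positive. The only nonzero bracket is $[E_1,E_2]=-\mathrm{ct}\,E_2+2\tau E_3$, because $\ell'/s=2$. Koszul's formula $2\langle\bar\nabla_XY,Z\rangle=\langle[X,Y],Z\rangle-\langle[X,Z],Y\rangle-\langle[Y,Z],X\rangle$ gives
$$\begin{gathered}\bar\nabla_{E_1}E_1=0,\quad \bar\nabla_{E_1}E_2=\tau E_3,\quad \bar\nabla_{E_2}E_1=\mathrm{ct}E_2-\tau E_3,\quad \bar\nabla_{E_2}E_2=-\mathrm{ct}E_1,\\ \bar\nabla_{E_1}E_3=\bar\nabla_{E_3}E_1=-\tau E_2,\quad \bar\nabla_{E_2}E_3=\bar\nabla_{E_3}E_2=\tau E_1,\quad \bar\nabla_{E_3}E_3=0.\end{gathered}$$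

**Step 4: the second fundamental form of a graph.** Let $z=z(r)$, $p=z'$, upward normal, $R=\partial_\varphi=sE_2-\tau\ell E_3$. Then
$$X_1=E_1+pE_3,\quad X_2=R/s=E_2-qE_3,\quad N=\nu(-pE_1+qE_2+E_3)=\nu X_1\times X_2,\quad \nu^{-2}=1+p^2+q^2,$$
and $g_{11}=1+p^2$, $g_{12}=-pq$, $g_{22}=1+q^2$. From Step 3,
$$\begin{gathered}\bar\nabla_{X_1}X_1=p'E_3-2\tau pE_2,\qquad \bar\nabla_{X_1}X_2=\tau pE_1+\tau qE_2+(\tau-q')E_3,\\ \bar\nabla_{X_2}X_2=-(\mathrm{ct}+2\tau q)E_1,\end{gathered}$$
and therefore
$$II_{11}=\nu(p'-2\tau pq),\quad II_{12}=\nu(\tau-q'+\tau q^2-\tau p^2),\quad II_{22}=\nu p(\mathrm{ct}+2\tau q).\tag{5.3}$$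
Extend $N$ by vertical translation. For $f=f(r)$, $\operatorname{div}(fE_1)=f'+f\,\mathrm{ct}=(sf)'/s$, while $fE_2$ and $fE_3$ are divergence free. So $2H=-\operatorname{div}N$ reads
$$2H=\tfrac1s(s\nu p)'.\tag{5.4}$$

**Step 5: the angle and the second fundamental form.** This holds on any surface. Write $\nu=\cos\alpha$, $y=\sin\alpha$, $T=\xi-\nu N$ (so $|T|=y$), $JX=N\times X$, and where $|\nu|<1$ let $e_1=T/|T|$, $e_2=Je_1$, with $\mathcal W=\begin{pmatrix}a&b\\b&d\end{pmatrix}$ in $(e_1,e_2)$. Then
$$d\nu(X)=\langle\bar\nabla_XN,\xi\rangle+\tau\langle N,X\times\xi\rangle=-\langle\mathcal WX,T\rangle+\tau\langle JX,T\rangle,$$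
since $\langle N,X\times\xi\rangle=\langle N,X\times T\rangle=\langle N\times X,T\rangle$. With $d\nu=-y\,d\alpha$ and $T=ye_1$, evaluating on $e_1$ and $e_2$ (where $Je_2=-e_1$),
$$d\alpha(e_1)=a,\qquad d\alpha(e_2)=b+\tau .\tag{5.5}$$

**Step 6: $\mathcal W$ in terms of $y$ and $y'$.** We want the equation as one for the angle alone. On a rotational graph with $0<\alpha<\frac\pi2$ we have $\tan^2\alpha=p^2+q^2$. Write $p=\tan\alpha\cos\psi$, $q=\tan\alpha\sin\psi$, $\omega=\cos\psi$; then $\sin\psi=q\nu/y$ and $\omega^2=1-q^2(1-y^2)/y^2$. Since $e_2=N\times\xi/y=\frac\nu y(qE_1+pE_2)=\sin\psi E_1+\cos\psi E_2$, and $\langle X_1,e_1\rangle=p/y$, $\langle X_2,e_1\rangle=-q/y$,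
$$X_1=\tfrac{\cos\psi}{\cos\alpha}e_1+\sin\psi\,e_2,\qquad X_2=-\tfrac{\sin\psi}{\cos\alpha}e_1+\cos\psi\,e_2 .$$
Inverting, $e_1=\cos\alpha\cos\psi X_1-\cos\alpha\sin\psi X_2$ and $e_2=\sin\psi X_1+\cos\psi X_2$. Now $d\alpha(X_2)=0$, $d\alpha(X_1)=\alpha'$ and $y'=\nu\alpha'$, so (5.5) gives
$$a=\omega y',\qquad b=-\tau+\tfrac qy\,y'.\tag{5.6}$$
For $d$, evaluate $II(X_2,X_2)$ twice, with $\sin\psi/\cos\alpha=q/y$ and $\nu p=y\omega$:
$$a\tfrac{q^2}{y^2}-2b\,\omega\tfrac qy+d\,\omega^2=y\omega(\mathrm{ct}+2\tau q).$$
Inserting (5.6), $d\omega^2=y\omega(\mathrm{ct}+2\tau q)-2\tau\omega\frac qy+\omega\frac{q^2}{y^2}y'$. Where $\omega\neq0$, therefore,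
$$\mathcal W=\begin{pmatrix}0&-\tau\\-\tau&d_0\end{pmatrix}+\frac{y'}\omega\,v\otimes v,\quad v=\big(\omega,\tfrac qy\big),\quad d_0(r,y)=\frac1\omega\Big(y\,\mathrm{ct}-\frac{2\tau q(1-y^2)}y\Big).\tag{5.7}$$

**Step 7: the $r$-derivative of $d_0$.** Its sign is the key to monotonicity. Put $\beta=\tau^2(1-y^2)/y^2$ and $m_0=\frac\kappa4+2\beta$, so $\omega^2=1-\beta\rho^2$ and $d_0=\frac y\omega(\frac1\rho-m_0\rho)$. At fixed $y$, $\partial_\rho(1/\omega)=\beta\rho/\omega^3$, hence
$$\partial_\rho d_0=\frac y{\omega^3}\Big[\big(-\tfrac1{\rho^2}-m_0\big)(1-\beta\rho^2)+\beta-m_0\beta\rho^2\Big]=\frac y{\omega^3}\Big[-\tfrac1{\rho^2}+2\beta-m_0\Big]=-\frac y{\omega^3}\Big[\tfrac1{\rho^2}+\tfrac\kappa4\Big].$$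
Multiplying by $\rho'$ and using (5.1),
$$\partial_rd_0=-\frac y{\omega^3s(r)^2}.\tag{5.8}$$

## 6. The solution through the axis

**Step 1: desingularizing the equation at the axis.** The graph equation is singular at $r=0$; we turn the search for a smooth solution into finding an unstable manifold. Put $p=\rho w$, $\varpi=\rho\,dw/d\rho$. Then
$$p'=(1+\tfrac{\kappa\rho^2}4)(w+\varpi),\qquad p\,\mathrm{ct}=w(1-\tfrac{\kappa\rho^2}4),\qquad II_{12}=\nu\tau\rho^2\big(\tau^2-w^2-\tfrac\kappa4\big),$$
so all entries of $g$ and $II$ are smooth in $(\rho,w,\varpi)$ and even in $\rho$. As $F$ is a smooth function of $\operatorname{tr}(g^{-1}II)$ and $\det(g^{-1}II)$, the equation is $\Psi(\rho,w,\varpi)=0$ with $\Psi$ smooth and even in $\rho$. At $\rho=0$ we have $\mathcal W=\mathrm{diag}(w+\varpi,w)$ and $\Psi=w+\frac\varpi2-\phi(\frac{\varpi^2}4)$, so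
$$\Psi(0,c,0)=0,\qquad\Psi_\varpi(0,c,0)=\tfrac12,\qquad\Psi_w(0,c,0)=1.$$
Near this point the equation is $\varpi=\Gamma(\rho,w)$, with $\Gamma$ even in $\rho$ and $\Gamma_w(0,c)=-2$.

**Step 2: the unstable manifold.** The system $\dot\rho=\rho$, $\dot w=\Gamma(\rho,w)$ has the equilibrium $(0,c)$ with eigenvalues $1,-2$, and $\Gamma_\rho(0,c)=0$. Its unstable manifold is a smooth graph $w=w(\rho)$, $w(0)=c$, even because the system is invariant under $\rho\mapsto-\rho$ and the unstable manifold is unique. Then $dz/d\rho=\rho w/(1+\kappa\rho^2/4)$ is odd, so $z$ is a smooth even function of $\rho$, hence smooth in $(x_1,x_2)$. We have a smooth rotational solution with $N=\xi$, $\mathcal W=c\,\mathrm{Id}$ at the pole. It is the only one meeting the axis with $N=\xi$, up to vertical translation: such a solution has $w$ smooth and even, $\Psi(0,w(0),0)=0$ gives $w(0)=c$, and $(\rho,w(\rho))$ tends to the equilibrium in backward time, so it lies on the unstable manifold. Those with $N=-\xi$ are obtained by half-turns.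

**Step 3: continuation.** In (5.3) $p'$ occurs only in $II_{11}$, with coefficient $\nu>0$, so $F(\mathcal W)$ is strictly increasing in $p'$. For graphs the equation is $p'=P(r,p)$ with $P$ smooth on the open set where the (unique) root exists. Let $S$ be the maximal graph continuation, $0\le r<r_*\le r_{\max}$. "$S$ closes up" means that $S$ is part of a compact rotational immersed sphere solving the equation.

**Step 4: the case $c=\tau=0$.** This case is done by hand because $S$ is then flat and has no angle to use. Here $\kappa\neq0$, and the slices $z=\mathrm{const}$ are totally geodesic. Since $F(0)=-c=0$, they are solutions for both normals, and $S$ lies in one. At a highest point, $\Sigma$ touches a slice from below, so by Section 3 it coincides with the slice nearby. The set where $z|_\Sigma$ is maximal is thus open and closed, $\Sigma$ lies in a slice, and maps to it by a local isometry. If $\kappa<0$ its image would be open and compact in a hyperbolic plane, which is impossible. If $\kappa>0$, $\Sigma$ covers the spherical slice, hence is that slice: a rotational sphere,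 and $S$ closes up to it. **From now on $c^2+\tau^2>0$.**

## 7. Strict monotonicity of the angle

**Lemma 7.1.** (i) If $y(r)$ satisfies $F(\mathcal W)=0$ with $\mathcal W$ given by (5.7), and $\omega\ne0$, $y>0$, $y'=0$ at some $r$, then $y''>0$ there. (ii) $\alpha'(r)>0$ on $S$ for $0<r<r_*$.

*Proof.* (i) The purpose is to exclude a first maximum of $y$. Differentiate $F(\mathcal W)=0$ in $r$ where $y'=0$: every term carrying a factor $y'$ drops out, and (5.8) leaves
$$0=dF\Big(-\frac y{\omega^3s^2}\,e_2\otimes e_2+\frac{y''}\omega\,v\otimes v\Big),\qquad y''\,dF(v\otimes v)=\frac y{\omega^2s^2}\,dF(e_2\otimes e_2)>0 .$$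
As $v\ne0$, $dF(v\otimes v)>0$, so $y''>0$.

(ii) Near $r=0$, $\tan^2\alpha=\rho^2(w^2+\tau^2)$. Its $\rho$-derivative $2\rho(w^2+\tau^2)+2\rho^2ww_\rho$ is positive for small $\rho>0$ because $w^2+\tau^2\to c^2+\tau^2>0$. So $\alpha'>0$ there. Let $r_1$ be the first zero of $\alpha'$. Then $0<\alpha(r_1)<\frac\pi2$, $y'(r_1)=0$ and $y''(r_1)\le0$. If $\omega\ne0$ this contradicts (i). If $\omega=0$, then $p=0$, so $|q|=\tan\alpha\ne0$ and $\tau\ne0$, while $(\tan^2\alpha)'=2pp'+2qq'=2\tau^2\rho\rho'>0$: again a contradiction. $\square$

## 8. The end of $S$ when the curvature stays bounded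

Put $k_0=\sqrt{-\kappa}$ if $\kappa\le0$. In Section 1 we saw a cap that closes ($2h>1$) and one that does not ($2h\le1$). In the second case $g(k)=\frac k2-h$ has the zero $k=2h\le1=k_0$. This is the general pattern.

**Lemma 8.1.** Suppose $t$ is bounded on $S$. Then either

(a) $\kappa\le0$ and $g$ has a zero $k$ with $|k|\le k_0$; or

(b) $S$ extends to a compact rotational immersed sphere, still called $S$, solving the equation and invariant under some half-turn $\iota$, on which $\nu$ decreases strictly from $1$ to $-1$ along the profile. Each level of $\nu$ is one rotation orbit, $d\nu\ne0$ away from the two poles, and only the poles lie where $R=0$.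

*Proof.* $II$ is bounded, and by Lemma 7.1 $y\nearrow y_0\in(0,1]$ as $r\to r_*$.

**Step 1: the profile equation.** To pass vertical tangents we need an equation that does not see graphs. Rotations act freely on $\{R\neq0\}$; let $B$ be the quotient with the submersion metric. In the coordinates $(r,z)$ it is $dr^2+dz^2/(1+q^2)$, since $(qE_2+E_3)/\sqrt{1+q^2}$ is the unit vector orthogonal to $E_1$ and $R$. The profile of a graph has length element $\sqrt{1+p^2/(1+q^2)}\,dr=dr/(\nu\sqrt{1+q^2})$.

For a rotational surface with unit profile direction $n\perp R$, $II(n,n)$ is the geodesic curvature $k_g$ of the profile in $B$ with respect to $N$. Since $R$ is Killing, $II(R,R)=-\frac12N(|R|^2)$ and $II(R,n)=-\langle\bar\nabla_NR,n\rangle$, which depend smoothly on position and direction. $F$ is strictly increasing in $k_g$. So the equation is $k_g=\mathcal K(\text{position, co-oriented direction})$, with $\mathcal K$ smooth on the open set where the unique root exists; a co-oriented direction is the line of $n$ together with the choice of $N$. Two consequences. Solutions with a common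 initial element coincide. And a solution of finite length with $k_g$ bounded, converging to a point of $B$, extends beyond it: its direction converges, any limit value of $k_g$ is a root at the limit element, so $\mathcal K$ is smooth near that element.

**Step 2: $r_*<r_{\max}$ and $y_0<1$ is impossible.** Here $p$ is bounded and $\nu$ is bounded below. $|II_{11}|\le C(1+p^2)$ and (5.3) bound $p'$. So $p\to p_*$, any limit value of $p'$ is a root at $(r_*,p_*)$, $P$ is smooth near $(r_*,p_*)$, and the graph extends, contradicting maximality.

**Step 3: $r_*<r_{\max}$ and $y_0=1$ gives (b).** Here $q$ is bounded, so $\omega^2\to1$ and $y'=a/\omega$ is bounded. Fix the sign of $\omega$ near the end. The entries of (5.7) are smooth in $(r,y,y')$ for $y$ near $1$ (formally also for $y>1$), and $\partial F/\partial y'=\frac1\omega dF(v\otimes v)\ne0$ has constant sign. So a root $y'$ is unique. As limit values of $y'$ are roots at $(r_*,1)$, $y'$ converges to that root, and near it the equation is a smooth ODE $y'=Y(r,y)$. Hence $y$ is smooth up to $r_*$, where $y'(r_*)\ge0$. If $y'(r_*)=0$,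 then $y''(r_*)\le0$ since $y'>0$ to the left, contradicting Lemma 7.1(i). So $y'(r_*)>0$.

Therefore $\nu^2=1-y^2\ge\mathrm{const}\,(r_*-r)$. So $\int dr/\nu<\infty$, and since $|p|\le1/\nu$ also $z$ converges; the profile has finite length and a limit point in $B$. Since $k_g$ is bounded, it extends by Step 1 to a point $x$ with $\nu(x)=0$. At $x$, $d\alpha(e_1)=a=\pm y'(r_*)\neq0$ by (5.5) and (5.6).

The tangent plane at $x$ contains $\xi$ and $R$, so $N(x)=\pm E_1$. Normalize $x=(r_*,0,z_0)$ and take $\iota(r,\varphi,z)=(r,-\varphi,2z_0-z)$. It fixes $x$ and $N(x)$, and maps $R$ to $-R$ at $x$. As it preserves the orientation, it reverses the profile direction $\pm N\times R/|R|$. By uniqueness in Step 1, the extended surface is $\iota$-invariant: it is $S\cup(\text{orbit of }x)\cup\iota(S)$, an immersed sphere. Since the normal at $\iota(x')$ is $\iota_*N(x')$, $\nu\circ\iota=-\nu$. With Lemma 7.1 and $d\nu(x)\neq0$ this is (b).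

**Step 4: $r_*=r_{\max}<\infty$ and $\tau=0$ is impossible.** Here $q=0$, $\omega=\pm1$, $d=y\,\mathrm{ct}/\omega$, $y\to y_0>0$ and $\mathrm{ct}\to-\infty$: $II$ is unbounded.

**Step 5: $r_*=r_{\max}<\infty$ and $\tau\ne0$ gives (b).** Use the model (5.2). The metric is invariant under $U(2)$, which preserves $V$, and under conjugation, which maps $V$ to $-V$ and preserves the orientation of $\mathbb S^3$. The quotient of $\{z_2\ne0\}$ by rotations is the disk $B=\{|z_1|<1\}$ with coordinate $z_1$; its center is the antipodal fiber $F^*=\{z_1=0\}$, a single free orbit, and $\delta=r_{\max}-r$ is the distance to the center. Along the unit speed profile,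
$$(\tfrac12\delta^2)''=\mathrm{Hess}(\tfrac12\delta^2)(n,n)+k_g\langle\nabla\tfrac12\delta^2,N\rangle\ge1-o(1)-C\delta\ge\tfrac12$$
for small $\delta$. On an infinite interval a function with second derivative $\ge\frac12$ tends to $\infty$; but $\delta\to0$. So the length is finite and the profile extends to and through the center. $S$ reaches a point $x\in F^*$, where $R\parallel\xi$ is tangent, so $\nu(x)=0$.

Apply a map $\mathrm{diag}(e^{i\theta_1},e^{i\theta_2})$, which preserves the axis and commutes with rotations, so that $x=(0,1)$. As $N(x)\perp V$, $N(x)$ is a positive multiple of $(e^{i\theta_0},0)$ for some $\theta_0$. The map $\iota(z_1,z_2)=(e^{2i\theta_0}\bar z_1,\bar z_2)$ is an orientation-preserving isometry with $\iota_*\xi=-\xi$; it preserves the axis, conjugates rotations to their inverses, and fixes $x$ and $N(x)$. Hence it reverses the profile direction $\pm N\times\xi$ at $x$, and as in Step 3 $S$ closes up to an $\iota$-invariant sphere with $\nu\circ\iota=-\nu$.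

It remains to see $d\nu\ne0$ at $x$. Follow the horizontal geodesic from $x$ with velocity $-N(x)$: it projects to a great circle of the base and reaches the axis at distance $r_{\max}$. Reversed, it is an integral curve of $E_1$ arriving with velocity $N(x)$. Along it $R=sE_2-\tau\ell E_3$ and
$$\bar\nabla_{E_1}R=s'E_2+s\tau E_3-2\tau sE_3+\tau^2\ell E_2=(s'+\tau^2\ell)E_2-\tau sE_3 .$$
As $r\to r_{\max}$, $s\to0$, $s'\to-1$, $\ell\to\frac4\kappa$. So at $x$ we have $R=-\frac{4\tau}\kappa\xi$. Since $N$ is invariant under rotations, $\bar\nabla_RN=\bar\nabla_NR$, and $\mathcal WR=-\bar\nabla_NR=(1-\frac{4\tau^2}\kappa)E_2$. Hence $\mathcal W\xi=(\tau-\frac\kappa{4\tau})E_2$. With $e_1=\xi$ and $e_2=N\times\xi=E_1\times E_3=-E_2$ we get $b=\frac\kappa{4\tau}-\tau$ and $d\alpha(e_2)=b+\tau=\frac\kappa{4\tau}\ne0$. This is (b).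

**Step 6: $r_*=\infty$ gives (a).** Now $\kappa\le0$. The idea: far out, $\mathcal W$ is close to a matrix $\begin{pmatrix}0&-\tau\\-\tau&k\end{pmatrix}$ most of the time, and the flux formula (5.4) bounds $|k|$. Let $|a|,|b|,|d|\le C$. By (5.6), $|a|\le y'$ and $|b+\tau|=|q|y'/y$, with $y\ge y(1)>0$ for $r\ge1$; also $y'>0$ and $\int_1^\infty y'<\infty$.

For every $\varepsilon>0$ there are points with $|a|,|b+\tau|\le\varepsilon$. If $\kappa<0$, $q$ is bounded and $y'$ takes arbitrarily small values. If $\kappa=0$, then $\tau\ne0$, $q=\tau r$, and $ry'$ takes arbitrarily small values at large $r$ because $\int^\infty dr/r=\infty$. Since $|d|\le C$, a limit of such matrices shows that $g$ has a zero $k$, unique by monotonicity. By compactness and uniqueness, for each $\delta>0$ there is $\varepsilon>0$ such that $|a|,|b+\tau|\le\varepsilon$ implies $|2H-k|=|a+d-k|\le\delta$. Everywhere $|2H|\le2C$ and $|\nu p|=|y\omega|\le1$.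

*If $\kappa<0$*: choose $\varepsilon'>0$ such that $y'\le\varepsilon'$, $r\ge1$ imply $|a|,|b+\tau|\le\varepsilon$. The bad set $\mathcal B_{R_0}=\{r\ge R_0:y'>\varepsilon'\}$ has measure $|\mathcal B_{R_0}|\le\frac1{\varepsilon'}\int_{R_0}^\infty y'\to0$. Integrate $(s\nu p)'=2Hs$ over $[R_0,r]$; since $s$ is increasing,
$$|k|\int_{R_0}^rs\le s(r)+s(R_0)+\delta\int_{R_0}^rs+(2C+|k|)\,s(r)\,|\mathcal B_{R_0}| .$$
Divide by $s(r)$ and let $r\to\infty$, using $\int_{R_0}^rs/s(r)\to1/k_0$. Then let $R_0\to\infty$, then $\delta\to0$: $|k|\le k_0$.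

*If $\kappa=0$*: here $s=r$. Choose $\varepsilon'$ such that $ry'\le\varepsilon'$, $r\ge1$ imply $|a|,|b+\tau|\le\varepsilon$. The bad set in $[X,\infty)$ has logarithmic measure $\eta_X\le\frac1{\varepsilon'}\int_X^\infty y'\to0$, and on $[X,2X]$ we have $\int_{\rm bad}r\,dr=\int_{\rm bad}r^2\frac{dr}r\le4X^2\eta_X$. Integrating over $[X,2X]$, $\frac32X^2|k|\le3X+\frac32\delta X^2+4X^2(2C+|k|)\eta_X$. Let $X\to\infty$, then $\delta\to0$: $k=0=k_0$. So (a) holds, and all positions of $r_*$ are covered. $\square$

## 9. Horocylinders exclude compact solutions in case (a)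

**Lemma 9.1.** If $\kappa\le0$ and $g(k)=0$ with $|k|\le k_0$, there is no compact immersed solution $\Sigma$.

*Proof.* By monotonicity $g(k_0)\ge0\ge g(-k_0)$. The projection of $\Sigma$ to the base is compact. Among the closed horoballs centered at one ideal point (parallel half-planes if $\kappa=0$), take the smallest containing it; its boundary is touched. Let $Z$ be the vertical cylinder over that boundary. For either unit normal $N$ of $Z$, in the orthonormal basis $(\xi,N\times\xi)$,
$$II_Z(\xi,\xi)=0,\qquad II_Z(\xi,N\times\xi)=\tau\langle(N\times\xi)\times\xi,N\rangle=-\tau,\qquad II_Z(N\times\xi,N\times\xi)=\pm k_0,$$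
with $+$ for the inner and $-$ for the outer normal, since a horocycle has curvature $k_0$ with respect to its inner normal. So $F(II_Z)=g(\pm k_0)$.

At a contact point let $N$ be the normal of $\Sigma$. If $N$ is inner, $\Sigma$ lies on the $N$-side of $Z$, so $II_\Sigma\ge II_Z$ and $0=F(II_\Sigma)\ge g(k_0)\ge0$. If $N$ is outer, $II_\Sigma\le II_Z$ and $0=F(II_\Sigma)\le g(-k_0)\le0$. In either case $Z$ with that normal is a solution, and Section 3 gives $\Sigma\subset Z$ near the point. So the set of points of $\Sigma$ lying on $Z$ is open and closed, $\Sigma$ is mapped into $Z$ by a local diffeomorphism, and its image is open and compact. But $Z$ is connected and noncompact, a contradiction. $\square$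

Consequently $S$ does not close up in the situation of Lemma 9.1, since a closed-up $S$ would be a compact solution.

## 10. A cap whose curvature blows up

Two situations remain:

* (b) $S$ is a sphere as in Lemma 8.1(b); put $\mathcal U=UM$;
* (u) $t$ is unbounded on the graph part $S$, where $\alpha$ increases over $[0,\alpha_0)$, $\alpha_0\le\frac\pi2$; put $\mathcal U=\{(p,N)\in UM:|\nu|>\cos\alpha_0\}$.

Situation (u) does occur. In $\mathbb S^2\times\mathbb R$ ($\kappa=1$, $\tau=0$) take $\phi(t)=\lambda-\sqrt{m^2+t}$ with $0<m<\lambda<\frac1\pi$. Here $c=\lambda-m>0$, so $p>0$ near the axis. Since $q=0$ we have $\omega^2=1$, hence $\omega=1$ on $S$ and the principal curvatures are $a=y'$, $d=y\cot r$. The relation says $(\lambda-a)(\lambda-d)=m^2$, and both factors are positive because their sum is $2(\lambda-H)=2\sqrt{m^2+t}>0$. So $0<y'<\lambda$, using Lemma 7.1, and $y<\lambda\pi<1$. If $r_*<\pi$, then $a$ and $d$ are bounded near $r_*$, and Step 2 of Section 8 extends the graph. So $r_*=\pi$, and since $y\to y_0\in(0,1)$, $d=y\cot r\to-\infty$: $t$ is unbounded, with $\alpha_0=\arcsin y_0<\frac\pi2$.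 Copies of this $S$ carry no normal with $|\nu|\le\cos\alpha_0$, so $II_\Sigma$ has nothing to be compared with there.

## 11. The comparison form

**Step 1: definition.** We attach to $(p,N)\in\mathcal U$ the second fundamental form of a copy of $S$. By Lemma 7.1 and Lemma 8.1(b), the entries $a,b,d$ of $II_S$ in $(e_1,e_2)$ are smooth functions of $\nu$ for $\cos\alpha_0<\nu<1$, respectively $-1<\nu<1$.

Let $\iota$ be a half-turn preserving the axis. On $\iota(S)$ with normal $\iota_*N$ we have $\nu'=-\nu$, $T'=-\iota_*\xi+\nu\,\iota_*N=-\iota_*T$, and $e_i'=-\iota_*e_i$. So $\iota(S)$ is a solution having at angle function $-\nu$ the same matrix that $S$ has at $\nu$. In case (b), choosing the $\iota$ under which $S$ is invariant, $a,b,d$ are even. In case (u) extend them evenly to $\nu<-\cos\alpha_0$. For $(p,N)\in\mathcal U$ let $\mathcal C(p,N)$ be the bilinear form on $N^\perp$ with matrix $(a,b,d)(\nu)$ in $(e_1,e_2)$, and $c\langle\,,\rangle$ if $\nu=\pm1$. It is invariant under $G$ and under $\iota$, and $F(\mathcal C)=0$.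

*Example.* For the spheres of Section 1, $\tanh^2\frac r2=\frac{1-\nu^2}{4h^2}$ and $b=0$, so by (1.1) $\mathcal C=h\langle\,,\rangle+\frac1{4h}\big(|T|^2\langle\,,\rangle-2\langle T,\cdot\rangle\langle T,\cdot\rangle\big)$, visibly smooth also where $T=0$.

**Step 2: the copy through $(p,N)$ is unique.** As $G$ is transitive on the levels of $\nu$, some element of $G$ carries $S$ (in case (u) with $\nu<0$: $\iota(S)$) to a surface $S_{(p,N)}$ passing through $p$ with normal $N$, and its second fundamental form there is $\mathcal C(p,N)$. For uniqueness let $g_*(x,N(x))=g'_*(x',N(x'))=(p,N)$ with $x,x'\in S$. If $|\nu|<1$, then $x,x'$ lie on the same level of $\nu$, so $x'=\theta x$ with a rotation $\theta$ about the axis, and $g'\theta g^{-1}$ fixes $(p,N)$; hence $g=g'\theta$. If $|\nu|=1$, then $x=x'$ is a pole and $g^{-1}g'$ is a rotation about the axis. In both cases $g(S)=g'(S)$; the same argument serves for $\iota(S)$. In particular, if $(p',N')$ is a point of $S_{(p,N)}$ with its normal, then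
$$S_{(p',N')}=S_{(p,N)}.\tag{11.1}$$

**Step 3: $\mathcal C$ is smooth on $\mathcal U$.** This is clear for $|\nu|<1$. By invariance under $\iota$ and $G$ it remains to treat a neighborhood of $(o,\xi)$, where $o$ is the pole of $S$ with $N=\xi$. Let $p\mapsto g_p\in G$ be a smooth local section with $g_p(o)=p$, $g_o=\mathrm{id}$, and for $x\in S$ near $o$ put $\Theta(p,x)=(g_px,(g_p)_*N_S(x))\in UM$. Suppose $d\Theta_{(o,o)}(\dot p,\dot x)=0$, and let $K$ be the Killing field generated by $\dot p$, so $K(o)=\dot p$. The base component gives $\dot x=-\dot p$; so $\dot p\in T_oS$ is horizontal. The covariant derivative of the vector component is $\bar\nabla_\xi K+\bar\nabla_{\dot x}N_S=\bar\nabla_\xi K-c\,\dot x$, and $[K,\xi]=0$ since $G$ preserves $\xi$. Hence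
$$0=\bar\nabla_\xi K-c\,\dot x=\bar\nabla_K\xi+c\,\dot p=\tau\,\dot p\times\xi+c\,\dot p .$$
The two vectors are orthogonal and $|\dot p\times\xi|=|\dot p|$, so $(\tau^2+c^2)|\dot p|^2=0$ and $\dot p=0$, because $c^2+\tau^2>0$. The dimensions are $3+2=5=\dim UM$, so $\Theta$ is a local diffeomorphism. Since $\mathcal C(\Theta(p,x))=(g_p)_*II_S(x)$, $\mathcal C$ is smooth.

## 12. The zeros of $\sigma$ have negative index

On a solution $\Sigma$ put $\sigma=II_\Sigma-\mathcal C(\cdot,N)$ where $(p,N)\in\mathcal U$. By (3.2), where $\sigma\ne0$ we have $\det\sigma<0$ and $\sigma^\circ\ne0$.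

**Lemma 12.1.** Let $\sigma(p_0)=0$, $(p_0,N(p_0))\in\mathcal U$. Either $\Sigma$ coincides with $S_0:=S_{(p_0,N(p_0))}$ near $p_0$ (with the same normal), or $p_0$ is an isolated zero of $\sigma$ and the line field of eigendirections of $\sigma$ for its positive eigenvalue has index $-\frac{k-2}2<0$ at $p_0$, for some integer $k\ge3$.

*Proof.* **Step 1: $\sigma$ is the Hessian of a difference, up to lower order.** Take coordinates of $M$ at $p_0=0$, orthonormal at $0$, with $\partial_3=N$ at $0$, in which $\Sigma$ and $S_0$ are graphs $x_3=u$, $x_3=v$ with $u,v,Du,Dv$ vanishing at $0$. By (3.3) and the smoothness of $\mathcal C$ on the open set $\mathcal U$,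
$$\sigma_{ij}=\mu\,\big(u_{ij}-Q_{ij}(x,u,Du)\big),\qquad Q\text{ smooth},\ \mu(0)=1 .$$
By (11.1), $S_0$ is its own copy at each of its points, so $v_{ij}=Q_{ij}(x,v,Dv)$. This is what the umbilic form of Section 4 lacked. With $h=u-v$,
$$\sigma_{ij}=\mu\,\big(h_{ij}+O(|h|+|Dh|)\big).\tag{12.1}$$

**Step 2: the leading term.** By (3.4), $h$ solves a linear elliptic equation with smooth coefficients. If $h\equiv0$ near $0$ we are in the first alternative. Otherwise strong unique continuation gives a finite vanishing order $k$ of $h$ at $0$. Since $h,Dh$ and, by $\sigma(0)=0$ and (12.1), $D^2h$ vanish at $0$, $k\ge3$. Let $P$ be the leading Taylor polynomial, homogeneous of degree $k$. The lowest order terms of (3.4) give $a_{ij}(0)P_{ij}=0$, and (12.1) gives $\sigma=D^2P+O(|x|^{k-1})$.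

**Step 3: the index.** After an orientation-preserving linear change of coordinates $P$ is harmonic: $P=\mathrm{Re}(\zeta Y^k)$ with $\zeta\ne0$ and $Y$ the complex coordinate. In these coordinates
$$D^2P=\mathrm{Re}\big(k(k-1)\zeta Y^{k-2}\,dY^2\big),\qquad\det D^2P=-k^2(k-1)^2|\zeta|^2|Y|^{2k-4}.$$
In the original coordinates $\det D^2P\le-\epsilon|x|^{2k-4}$ with some $\epsilon>0$. Hence for $\theta\in[0,1]$ the form $(1-\theta)\sigma+\theta D^2P=D^2P+O(|x|^{k-1})$ has negative determinant on small circles. So $0$ is an isolated zero of $\sigma$, and by homotopy through indefinite forms and through metrics the index may be computed for $D^2P$ and the Euclidean metric of $Y$. On the direction $e^{i\vartheta}$ the form takes the value $\mathrm{Re}(k(k-1)\zeta Y^{k-2}e^{2i\vartheta})$, maximal for $\vartheta=-\frac{k-2}2\arg Y+\mathrm{const}$. So the index is $-\frac{k-2}2$. $\square$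

## 13. Spheres compared with a closed $S$

In case (b) $\sigma$ is defined on all of $\Sigma$.

**Step 1: $\sigma\equiv0$.** Let $Z_0$ be the interior of $\{\sigma=0\}$. A limit point of $Z_0$ is a non-isolated zero of $\sigma$. By Lemma 12.1, $\Sigma$ coincides near it with a copy of $S$, on which $\sigma=0$ by (11.1); so it lies in $Z_0$. Thus $Z_0$ is open and closed. If $Z_0=\emptyset$, all zeros are isolated, hence finite in number, and of negative index. The positive line field of $\sigma$ has total index $\le0$, contradicting Poincaré–Hopf ($\chi(\Sigma)=2$). So $Z_0=\Sigma$.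

**Step 2: one copy.** By Lemma 12.1, $\Sigma$ coincides near each $q_0$ with $S_{(q_0,N(q_0))}$, so (11.1) gives $S_{(q,N(q))}=S_{(q_0,N(q_0))}$ for $q$ near $q_0$. As $\Sigma$ is connected, all these copies are one copy $g(S)$, $g\in G$.

**Step 3: $\Sigma=g(S)$ as immersed spheres.** We must exclude multiple coverings. The map $\mathcal N:S\to UM$, $x\mapsto g_*(x,N_S(x))$, is an immersion. It is injective: two points with the same image have the same $\nu$, so they lie on one rotation orbit of $S$. A rotation carrying one to the other fixes the common image point in $M$, so it is trivial unless that point lies where $R=0$. By Lemma 8.1(b) only the poles do, and each pole is a whole level of $\nu$. As $S$ is compact, $\mathcal N$ is an embedding. The lift $q\mapsto(q,N(q))$ of $\Sigma$ has image in $\mathcal N(S)$, so there is a smooth map $x:\Sigma\to S$ with $\mathcal N(x(q))=(q,N(q))$. Projecting to $M$, the immersion of $\Sigma$ is $x$ followed by the immersion $g|_S$. Hence $x$ is a local isometry between compact connected surfaces, that is, a covering. $S$ is simply connected,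 so $x$ is a diffeomorphism, and $\Sigma=g(S)$ is a rotational sphere congruent to $S$.

## 14. Freezing the comparison form when the curvature of $S$ is unbounded

In case (u), $\sigma$ is undefined where $|\nu|\le\cos\alpha_0$. But the index argument does not need a geometric form everywhere: it needs a continuous trace-free form whose zeros have negative index. Just where $S$ fails, its curvature is huge, while that of $\Sigma$ is bounded. So we stop $\mathcal C$ at an angle where its trace-free part already dominates that of $\Sigma$, and keep its matrix constant from there on: no zeros can arise in the frozen region. We show that no $\Sigma$ exists.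

**Step 1: the frozen form.** Write $t_S(\alpha)$ for the value of $t$ on $S$ at angle $\alpha$. It is continuous on $[0,\alpha_0)$, unbounded, and $t_S(0)=0$; $\Sigma$ is compact. So there is $\alpha_1\in(0,\alpha_0)$ with
$$t_S(\alpha_1)>\max_\Sigma t.\tag{14.1}$$
Put $\nu_1=\cos\alpha_1>\cos\alpha_0$ and $\Lambda=II_\Sigma^\circ-\widetilde{\mathcal C}^\circ$. Here $\widetilde{\mathcal C}=\mathcal C(\cdot,N)$ on $\{|\nu|\ge\nu_1\}$, while on the band $\{|\nu|\le\nu_1\}$, where $T\neq0$ and $e_1,e_2$ are continuous, $\widetilde{\mathcal C}$ has the constant matrix $(a,b,d)(\nu_1)$ in $(e_1,e_2)$. The definitions agree at $\nu=\pm\nu_1$ because $a,b,d$ are even. So $\Lambda$ is a continuous trace-free symmetric form on $\Sigma$.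

**Step 2: its zeros.** On the band $|II_\Sigma^\circ|^2=2t_\Sigma<2t_S(\alpha_1)=|\widetilde{\mathcal C}^\circ|^2$ by (14.1), so $\Lambda\ne0$. On $\{|\nu|>\nu_1\}$ we have $\Lambda=\sigma^\circ$, which by (3.2) vanishes exactly where $\sigma$ does. Elsewhere $\sigma$ has one positive and one negative eigenvalue, and its positive eigendirection is that of $\Lambda$. So Lemma 12.1 describes all zeros of $\Lambda$.

**Step 3: the two alternatives.** Let $Z_0$ be the interior of $\{\Lambda=0\}$. The set $\{\Lambda=0\}$ is closed in $\Sigma$ and contained in $\{|\nu|>\nu_1\}$, so limit points of $Z_0$ are non-isolated zeros of $\sigma$ there, and as in Section 13 $Z_0$ is open and closed.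

If $Z_0=\Sigma$, then by connectedness $\nu>\nu_1$ on $\Sigma$ or $\nu<-\nu_1$ on $\Sigma$, and $\Sigma$ coincides near each point with a copy of $S$, respectively of $\iota(S)$. In the first case let $q$ be a minimum point of $\nu$. There $d\nu=0$, while on $S$ we have $d\nu\neq0$ off the pole by Lemma 7.1. So $q$ corresponds to the pole, $\nu(q)=1$, and $\nu\equiv1$ on $\Sigma$; but $\nu$ is not constant near the pole of $S$, a contradiction. The second case is the same with a maximum point.

If $Z_0=\emptyset$, the zeros of $\Lambda$ are isolated, hence finite in number. The line field of positive eigendirections of $\Lambda$ is continuous off them and has negative index at each. Its total index is $\le0\ne2=\chi(\Sigma)$, contradicting Poincaré–Hopf. So no $\Sigma$ exists in case (u). Moreover $S$ does not close up in this case, because $t$ would be bounded on a compact surface.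

**Step 4: all cases.** If $c=\tau=0$, the theorem is Step 4 of Section 6 (for $\kappa<0$ the slice does not close up, and no $\Sigma$ exists). If $c^2+\tau^2>0$ and $t$ is bounded on $S$, Lemma 8.1 gives (a) or (b). In case (a) Lemma 9.1 says that no $\Sigma$ exists, and $S$ does not close up. In case (b) Section 13 shows that $\Sigma$ is congruent to the sphere $S$. If $t$ is unbounded on $S$, no $\Sigma$ exists by Step 3. So every elliptic Weingarten sphere immersed in $\mathbb E^3(\kappa,\tau)$ is a rotational sphere, with the precise form stated in the Theorem. $\blacksquare$
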